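# Negative Ricci curvature on solvable Lie groups and a cone in the maximal torus of the nilradical

## 1. The theorem: one polyhedral cone decides negative Ricci curvature

All Lie algebras are real and finite-dimensional.

**Theorem 1.** Let $\mathfrak n\neq 0$ be a nilpotent Lie algebra and let $\mathfrak t(\mathfrak n)\subset\operatorname{Der}(\mathfrak n)$ be a maximal torus, i.e. a maximal abelian subspace consisting of derivations diagonalizable over $\mathbb R$.

A *filtration* $F$ of $\mathfrak n$ is a decreasing family of subspaces $(F_a)_{a\ge 0}$, left-continuous for $a>0$, with $F_0=\mathfrak n$, $F_a=0$ for large $a$, and $[F_a,F_b]\subset F_{a+b}$ for all $a,b\ge 0$. It is *nontrivial* if $F_a\ne0$ for some $a>0$. If $E\in\mathfrak{gl}(\mathfrak n)$ preserves every $F_a$, put $w_F(E)=\int_0^\infty\operatorname{tr}(E|_{F_a})\,da$. A derivation $D$ that is diagonalizable over $\mathbb R$ is *good* if $w_F(D)>0$ for every nontrivial $D$-invariant filtration $F$. Let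
$$\mathcal C:=\{D\in\mathfrak t(\mathfrak n):\ \operatorname{tr}D>0,\ D\text{ good}\}.$$

Then $\mathcal C$ is an open convex cone in $\mathfrak t(\mathfrak n)$, cut out by finitely many strict linear inequalities which are integral in the weights of $\mathfrak t(\mathfrak n)$. A solvable Lie algebra $\mathfrak s$ with nilradical $\mathfrak n$ admits a $\operatorname{Ric}<0$ metric if and only if there is $Y\in\mathfrak s$ such that $(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$ is good with positive trace; equivalently, such that $h\,(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}h^{-1}\in\mathcal C$ for some $h\in\operatorname{Aut}(\mathfrak n)$.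

Consequently the following conjecture, taken from Jorge Lauret and Cynthia E. Will, "On Ricci negative Lie groups", arXiv:1912.06204 (2019), is true: *for each nilpotent Lie algebra $\mathfrak n$ there is an open and convex cone $\mathcal C\subset\mathfrak t(\mathfrak n)$ such that a solvable Lie algebra $\mathfrak s$ with nilradical $\mathfrak n$ admits a $\operatorname{Ric}<0$ metric if and only if there exists $Y\in\mathfrak s$ with $(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}\in\mathcal C$ up to $\operatorname{Aut}(\mathfrak n)$-conjugation.*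

In plain words: we are given a simply connected solvable Lie group and want to know whether some left-invariant Riemannian metric on it has negative definite Ricci curvature. The theorem says that the answer depends only on the real parts of the operators $\operatorname{ad}Y$ on the nilradical. One element $Y$ whose real part satisfies finitely many linear inequalities is enough; the rotations and nilpotent parts of $\operatorname{ad}Y$, and everything else in $\mathfrak s$, do not matter.

Here an *open and convex cone* is an open convex subset of $\mathfrak t(\mathfrak n)$ closed under multiplication by positive scalars. It need not contain $0$ and may be empty. The conjecture also allows $\mathfrak n=0$. Then $\mathfrak s=0$, because the last nonzero derived algebra of a nonzero solvable algebra is a nonzero abelian ideal, hence inside the nilradical; and $\mathcal C=\mathfrak t=\{0\}$ works vacuously. From now on $\mathfrak n\neq0$, $m=\dim\mathfrak n$, and $\mu$ is the bracket of $\mathfrak n$.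

## 2. Jordan parts, tori, filtrations and their splittings

A *metric* on $\mathfrak s$ is an inner product, equivalently a left-invariant Riemannian metric on the simply connected group. We say $\mathfrak s$ *admits a $\operatorname{Ric}<0$ metric* if for some metric the Ricci form is negative definite. The *nilradical* is the maximal nilpotent ideal.

**Jordan parts.** Every $A\in\operatorname{Der}(\mathfrak n)$ is $A=A^{\mathbb R}+A^{i\mathbb R}+A^n$ with pairwise commuting parts: $A^{\mathbb R}$ is diagonalizable over $\mathbb R$, $A^{i\mathbb R}$ is diagonalizable over $\mathbb C$ with imaginary eigenvalues, and $A^n$ is nilpotent. All three are derivations. On the generalized eigenspace of $A$ in $\mathfrak n_{\mathbb C}$ for the eigenvalue $\lambda$, the operator $A^{\mathbb R}$ is the scalar $\operatorname{Re}\lambda$. For instance, on the abelian algebra $\mathbb R^4$,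
$$A=\begin{pmatrix}R&I\\0&R\end{pmatrix},\quad R=\begin{pmatrix}\alpha&\beta\\-\beta&\alpha\end{pmatrix},$$
has $A^{\mathbb R}=\alpha\,\mathrm{Id}$, $A^{i\mathbb R}=\operatorname{diag}(R-\alpha I,R-\alpha I)$, and $A^n$ is the off-diagonal block.

**Tori.** A maximal torus is unique up to $\operatorname{Aut}(\mathfrak n)$-conjugation. Let $\mathfrak h_3$ be the Heisenberg algebra, $[e_1,e_2]=e_3$. The maps $\operatorname{diag}(d_1,d_2,d_1+d_2)$ are derivations. An operator commuting with all of them is diagonal, and a diagonal derivation has this form, so they form a maximal torus.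

**Filtrations.** Since dimensions are integers, $F_a$ takes finitely many values and, for $a>0$, is constant on intervals of the form $(a',a'']$. It may drop immediately after $a=0$. Each $F_a$ is an ideal of $\mathfrak n$, because $[F_0,F_a]\subset F_a$. Two examples:

- $F_a=\mathfrak z(\mathfrak n)$ for $0<a\le1$ and $F_a=0$ for $a>1$. Here $[F_a,F_b]=0$ unless $a=b=0$, so this is a filtration, nontrivial because $\mathfrak z(\mathfrak n)\neq0$. We have $w_F(E)=\operatorname{tr}(E|_{\mathfrak z(\mathfrak n)})$.
- $F_a=C^{\lceil a\rceil}$ for $a>0$, where $\mathfrak n=C^1\supset C^2\supset\cdots$ is the lower central series. Indeed $[C^i,C^j]\subset C^{i+j}$ and $\lceil a\rceil+\lceil b\rceil\ge\lceil a+b\rceil$. Here $w_F(E)=\sum_k\operatorname{tr}(E|_{C^k})$.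

**Splittings.** An operator $H$, diagonalizable with eigenvalues $h\ge0$, *splits* $F$ if $F_a=\bigoplus_{h\ge a}\ker(H-h)$ for all $a\ge 0$. Such $H$ exist: take any basis adapted to the flag $(F_a)$ and let $h_i=\max\{a:e_i\in F_a\}$, which exists by left-continuity. If $E$ preserves $F$, then $E$ is block triangular for the eigenspaces of $H$, so with $gr_h=F_h/\bigcup_{a>h}F_a$,
$$w_F(E)=\int_0^\infty\sum_{h\ge a}\operatorname{tr}(E|_{gr_h})\,da=\sum_h h\operatorname{tr}(E|_{gr_h})=\operatorname{tr}(EH).\tag{1}$$
Conversely let $He_i=h_ie_i$ with all $h_i\ge0$, and $[e_i,e_j]=\sum_l\mu_{ijl}e_l$. Then $H$ splits a filtration if and only if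
$$\mu_{ijl}\ne0\ \Rightarrow\ h_l\ge h_i+h_j .\tag{2}$$
This says that $[\ker(H-h),\ker(H-h')]\subset\bigoplus_{h''\ge h+h'}\ker(H-h'')$, so it does not depend on the eigenbasis. The filtration is nontrivial iff $H\ne0$.

Goodness and trace are invariant under conjugation by $\varphi\in\operatorname{Aut}(\mathfrak n)$, because $w_{\varphi F}(\varphi D\varphi^{-1})=w_F(D)$.

We use four textbook facts, for $\mathfrak s$ solvable with nilradical $\mathfrak n$.

- (F1) $[\mathfrak s,\mathfrak s]\subset\mathfrak n$.
- (F2) $\operatorname{tr}(\operatorname{ad}V\operatorname{ad}X)=0$ for $V\in\mathfrak s$, $X\in\mathfrak n$; and $\operatorname{tr}(E\operatorname{ad}X)=0$ on $\mathfrak n$ for $E\in\operatorname{Der}(\mathfrak n)$, $X\in\mathfrak n$. Indeed, $\operatorname{ad}\mathfrak s$, respectively $\mathbb RE+\operatorname{ad}\mathfrak n$, is a solvable algebra of operators, so by Lie's theorem it is triangular over $\mathbb C$ in a suitable basis. The operator $\operatorname{ad}X$ is nilpotent, hence strictly triangular, and so is its product with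 a triangular operator.
- (F3) If $W\in\mathfrak s$ and $\operatorname{ad}W|_{\mathfrak n}$ is nilpotent, then $W\in\mathfrak n$. Indeed $\mathbb RW+\mathfrak n$ is an ideal by (F1). On it $\operatorname{ad}W$ and all $\operatorname{ad}X$, $X\in\mathfrak n$, are nilpotent; triangularizing them together by Lie's theorem, every element of $\mathbb RW+\mathfrak n$ acts strictly triangularly. By Engel's theorem the ideal is nilpotent, so it lies in $\mathfrak n$.
- (F4) $A^{\mathbb R},A^{i\mathbb R},A^n$ are real polynomials in $A$. So if $A$ preserves a subspace $U$, so do they, and $\operatorname{tr}(A|_U)=\operatorname{tr}(A^{\mathbb R}|_U)$: the trace of $A^{i\mathbb R}|_U$ is both real and imaginary, hence $0$, and $A^n|_U$ is nilpotent.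

## 3. The Ricci formula, and abelian and Heisenberg nilradicals by hand

On a Euclidean space write $S(E)=\frac12(E+E^t)$ and $\langle E,E'\rangle=\operatorname{tr}(E^tE')$. Then $|S(E)|^2=\frac12|E|^2+\frac12\operatorname{tr}E^2$.

For an inner product on $\mathfrak s$ with orthonormal basis $\{e_i\}$, Killing form $B$, and mean curvature vector $H$ defined by $\langle H,V\rangle=\operatorname{tr}\operatorname{ad}V$, we have (Besse, *Einstein Manifolds*, Cor. 7.38)
$$\operatorname{Ric}(V,V)=-\tfrac12\sum_i|[V,e_i]|^2-\tfrac12B(V,V)+\tfrac14\sum_{i,j}\langle[e_i,e_j],V\rangle^2-\langle[H,V],V\rangle .\tag{3}$$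
$\operatorname{Ric}$ depends continuously on the inner product and on the bracket, so $\operatorname{Ric}<0$ is an open condition.

It helps to package the first and third terms. For a bracket $\lambda$ on a Euclidean space and an operator $K$, let $(K\cdot\lambda)(X,X')=K\lambda(X,X')-\lambda(KX,X')-\lambda(X,KX')$ and $\langle\lambda,\lambda'\rangle=\sum_{i,j}\langle\lambda(e_i,e_j),\lambda'(e_i,e_j)\rangle$. Let $M_\lambda$ be the symmetric operator with $\operatorname{tr}(M_\lambda K)=\frac14\langle K\cdot\lambda,\lambda\rangle$ for all symmetric $K$. If $Ke_i=k_ie_i$ in an orthonormal basis and $\lambda(e_i,e_j)=\sum_l\lambda_{ijl}e_l$, then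
$$\operatorname{tr}(M_\lambda K)=\tfrac14\sum_{i,j,l}(k_l-k_i-k_j)\lambda_{ijl}^2=\sum_lk_l\Big(-\tfrac12\sum_i|\lambda(e_l,e_i)|^2+\tfrac14\sum_{i,j}\langle\lambda(e_i,e_j),e_l\rangle^2\Big),\tag{4}$$
the second equality by collecting the coefficient of each $k_l$. Thus $M_\lambda$ represents the sum of the first and third terms of (3). Note the link with (2): the combination $k_l-k_i-k_j$ is exactly the one that a filtration controls.

**Example 1 (abelian nilradical).** Let $\mathfrak n=\mathbb R^m$ and $\mathfrak s=\mathbb RY\ltimes_D\mathbb R^m$ with $D=\operatorname{diag}(d_1,\dots,d_m)$, $\tau=\operatorname{tr}D>0$. In the metric with $Y,e_1,\dots,e_m$ orthonormal, $H=\tau Y$. For $e_i$ the first term of (3) is $-\frac12d_i^2$, the third is $+\frac12d_i^2$, and the last is $-\tau d_i$. So $\operatorname{Ric}(e_i,e_i)=-\tau d_i$ and $\operatorname{Ric}(Y,Y)=-\sum d_i^2$; the off-diagonal entries are $0$. This is negative iff all $d_i>0$.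

Compare with goodness. For a $D$-invariant subspace $U\ne0$ the family $F_a=U$ for $0<a\le1$, $F_a=0$ for $a>1$, is a filtration with $w_F(D)=\operatorname{tr}(D|_U)$. Taking $U=\mathbb Re_i$, goodness forces $d_i>0$. Conversely, if all $d_i>0$ then every $\operatorname{tr}(D|_{F_a})$ with $F_a\ne0$ is positive. So $\mathcal C$ is the positive orthant.

**Example 2 (Heisenberg nilradical).** Let $D=\operatorname{diag}(d_1,d_2,d_1+d_2)$ on $\mathfrak h_3$ with $\tau=2(d_1+d_2)>0$. If the orthonormal basis of $\mathfrak n$ is $f_i=r_ie_i$, then $[f_1,f_2]=cf_3$ with $c=r_1r_2/r_3$, which can be any positive number, and $D$ keeps its matrix. For distinct members $U,V$ of the orthonormal basis $Y,f_1,f_2,f_3$ and each $k$, the brackets of $U$ and $V$ with the $k$-th basis vector are multiples of different basis vectors whenever both are nonzero, and every bracket of two basis vectors is a multiple of one basis vector. Also $B(Y,f_i)=0$ and $B(f_i,f_j)=0$ by (F2), and $[H,U]=\tau[Y,U]$ is a multiple of $U$, so the last term has no off-diagonal part.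 So $\operatorname{Ric}$ is diagonal. With $u=\frac12c^2$,
$$\operatorname{Ric}|_{\mathfrak n}=\operatorname{diag}\big(-u-\tau d_1,\ -u-\tau d_2,\ u-\tau(d_1+d_2)\big),\qquad \operatorname{Ric}(Y,Y)=-|D|^2 .$$
A suitable $u>0$ exists iff $\max(0,-d_1,-d_2)<d_1+d_2$, i.e. iff
$$d_1+d_2>0,\qquad 2d_1+d_2>0,\qquad d_1+2d_2>0 .$$

Now goodness. We shall see in Lemma 3 that only $\mathfrak t$-invariant filtrations matter. The three weights are distinct, so those are given by $h\in\mathbb R^3_{\ge0}$ with $h_3\ge h_1+h_2$. Such an $h$ equals $h_1(1,0,1)+h_2(0,1,1)+(h_3-h_1-h_2)(0,0,1)$, and $w_F(D)=h_1d_1+h_2d_2+h_3(d_1+d_2)$. The three generators give precisely $2d_1+d_2>0$, $d_1+2d_2>0$, $d_1+d_2>0$.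

So $D=\operatorname{diag}(-1,3,2)$ is good although it has a negative eigenvalue. Here $\tau=4$, one needs $4<u<8$, and $u=6$ gives $\operatorname{Ric}|_{\mathfrak n}=\operatorname{diag}(-2,-18,-2)$. The bracket moves negativity from $f_3$ to $f_1$; it can be neither too small nor too large.

## 4. A canonical destabilizing filtration, and why $\mathcal C$ is polyhedral

Goodness quantifies over all $D$-invariant filtrations. We will need bad filtrations that are invariant under much more than $D$. For $D=-\mathrm{Id}$ on $\mathbb R^2$, the filtration $F_a=\mathbb Re_1$ for $0<a\le1$ shows that $D$ is not good, but $GL_2$ moves it. The filtration $F_a=\mathbb R^2$ for $0<a\le\frac12$ also shows this, and nothing moves it. With $w_F(\mathrm{Id})=1$ in both cases, their splittings have $\operatorname{tr}H^2=1$ and $\frac12$. This suggests minimizing $\operatorname{tr}H^2$.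

**Lemma 2.** If $D$ is a real diagonalizable derivation that is not good, there is a nontrivial filtration $F$ with $w_F(D)\le0$ that is invariant under all $\varphi\in\operatorname{Aut}(\mathfrak n)$ commuting with $D$, hence also under all derivations commuting with $D$, in particular under $D$.

*Proof.* Let $\mathcal F$ be the set of $D$-invariant filtrations with $w_F(D)\le0$ and $w_F(\mathrm{Id})=1$. It is nonempty: a nontrivial filtration has $w_F(\mathrm{Id})=\int\dim F_a\,da>0$, and replacing $F_a$ by $F_{a/c}$ multiplies $w_F$ by $c$. Put $|F|^2=\int_0^\infty2a\dim F_a\,da=\operatorname{tr}H^2$ for any splitting $H$.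

**Step 1: a minimizer of $|F|^2$ exists.** Fix an inner product with $D$ symmetric, and split each $F$ orthogonally. Since $D$ preserves each $F_a$ and is symmetric, it preserves the orthogonal complements, so it commutes with $H$. Thus $\mathcal F$ corresponds to the set of symmetric $H\ge0$ with $[H,D]=0$, $\operatorname{tr}H=1$, $\operatorname{tr}(DH)\le0$ and (2). This set is bounded. It is closed: let $H_k\to H$ with $H_k$ in the set, and choose orthonormal eigenbases $e_i^k$ of $H_k$ with eigenvalues $h_i^k$. Pass to a subsequence with $e_i^k\to e_i$, $h^k_i\to h_i$; then $He_i=h_ie_i$. If $h_l<h_i+h_j$, then $h_l^k<h_i^k+h_j^k$ for large $k$, so the structure constant $\mu^k_{ijl}$ in the basis $e^k$ vanishes, and $\mu_{ijl}=\lim\mu^k_{ijl}=0$. The other conditions are clearly closed. So $\operatorname{tr}H^2$ attains its minimum.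

**Step 2: the minimizer is unique.** Let $F,F'$ be minimizers. Any two flags in a vector space have a common adapted basis. Each $F_a$ and $F'_a$ is the sum of its intersections with the eigenspaces of $D$, so applying this in each eigenspace we get a basis $e_i$ of $D$-eigenvectors with $F_a=\langle e_i:h_i\ge a\rangle$ and $F'_a=\langle e_i:h_i'\ge a\rangle$. Put
$$G_c=\sum_{a+b\ge2c}F_a\cap F'_b=\langle e_i:\tfrac12(h_i+h'_i)\ge c\rangle .$$
(Here $F_a\cap F_b'=\langle e_i:h_i\ge a,\ h'_i\ge b\rangle$; for the nontrivial inclusion take $a=h_i$, $b=h_i'$.) Since $[F_a\cap F'_b,F_{a'}\cap F'_{b'}]\subset F_{a+a'}\cap F'_{b+b'}$, $G$ is a filtration, and it is $D$-invariant. By (1), $w_G=\frac12(w_F+w_{F'})$ on $\mathrm{Id}$ and on $D$, so $G\in\mathcal F$. Finally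
$$|G|^2=\sum_i\Big(\frac{h_i+h_i'}2\Big)^2=\tfrac12|F|^2+\tfrac12|F'|^2-\tfrac14\sum_i(h_i-h'_i)^2 ,$$
so minimality forces $h_i=h'_i$ for all $i$, i.e. $F=F'$.

**Step 3: invariance.** If $\varphi\in\operatorname{Aut}(\mathfrak n)$ commutes with $D$, then $\varphi F$ is a $D$-invariant filtration with $w_{\varphi F}(D)=w_F(D)$, $w_{\varphi F}(\mathrm{Id})=1$ and $|\varphi F|=|F|$. So $\varphi F=F$. If a derivation $E$ commutes with $D$, apply this to $\varphi=e^{sE}$ and differentiate at $s=0$. $\square$

**Lemma 3.** $\mathcal C$ is an open convex cone, cut out by finitely many strict linear inequalities integral in the weights of $\mathfrak t(\mathfrak n)$. A real diagonalizable derivation $D$ is $\operatorname{Aut}(\mathfrak n)$-conjugate into $\mathcal C$ iff $\operatorname{tr}D>0$ and $D$ is good.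

*Proof.* Write $\mathfrak t=\mathfrak t(\mathfrak n)$.

**Step 1: reduce to $\mathfrak t$-invariant filtrations.** If $D\in\mathfrak t$ is not good, the filtration of Lemma 2 is $\mathfrak t$-invariant, since $\mathfrak t$ consists of derivations commuting with $D$. So $D\in\mathfrak t$ is good iff $w_F(D)>0$ for all nontrivial $\mathfrak t$-invariant $F$, a class that does not depend on $D$.

**Step 2: finitely many inequalities.** List the weights of $\mathfrak t$ on $\mathfrak n$ with multiplicity as $\alpha_1,\dots,\alpha_m$. A $\mathfrak t$-invariant subspace is the sum of its intersections with the weight spaces, so each $\mathfrak t$-invariant filtration has an adapted basis of weight vectors. Hence the nontrivial ones are exactly those given by a basis of weight vectors $e_i$ (of weight $\alpha_i$) and a nonzero $h$ in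
$$K=\{h\in\mathbb R^m_{\ge0}:\ h_l\ge h_i+h_j\ \text{whenever}\ \mu_{ijl}\ne0\},$$
and then $w_F(D)=\sum_ih_i\alpha_i(D)$. The cone $K$ depends only on the support of $(\mu_{ijl})$, so only finitely many cones $K$ occur as the basis varies. Each is a pointed rational polyhedral cone, hence generated by finitely many nonzero integer vectors. A nonzero $h\in K$ is a nonnegative combination of generators, not all coefficients zero; so $\sum h_i\alpha_i(D)>0$ for all nonzero $h\in K$ iff it holds for the generators. Together with $\operatorname{tr}D=\sum\alpha_i(D)>0$ this describes $\mathcal C$ by finitely many strict homogeneous linear inequalities. So $\mathcal C$ is open, convex and closed under positive scaling.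

**Step 3: conjugation.** If $D$ is real diagonalizable, $\mathbb RD$ lies in a maximal torus, which is conjugate to $\mathfrak t$. Goodness and trace are conjugation invariant. $\square$

## 5. Necessity: pairing the Ricci tensor with a filtration by ideals

**Lemma 4.** Let $\mathfrak s$ be solvable with nilradical $\mathfrak n$ and a $\operatorname{Ric}<0$ metric, with mean curvature vector $H$. Then $w_F(\operatorname{ad}H|_{\mathfrak n})>0$ for each nontrivial filtration $F$ of $\mathfrak n$ by ideals of $\mathfrak s$.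

*Proof.* Let $K\ge0$ be the symmetric operator on $\mathfrak n$ splitting $F$ orthogonally, extended by $0$ to $\mathfrak n^\perp$; $K\ne0$. Put $\hat F_0=\mathfrak s$ and $\hat F_a=F_a$ for $a>0$. Then $\hat F_a$ is the sum of the eigenspaces of $K$ with eigenvalue $\ge a$, and $[\hat F_a,\hat F_b]\subset\hat F_{a+b}$: for $a,b>0$ because $F$ is a filtration, for $a=0<b$ because $F_b$ is an ideal of $\mathfrak s$, and for $a=b=0$ trivially. So in an orthonormal eigenbasis of $K$ a structure constant $c_{ijl}$ of $\mathfrak s$ is nonzero only if $k_l\ge k_i+k_j$. Eigenvectors with $k_l>0$ lie in $\mathfrak n$, where $B$ vanishes by (F2). Since $\operatorname{Ric}<0$ and $0\ne K\ge0$, formulas (3), (4) and (1) give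
$$0>\operatorname{tr}(\operatorname{Ric}K)=\tfrac14\sum_{i,j,l}(k_l-k_i-k_j)c_{ijl}^2-\operatorname{tr}(\operatorname{ad}H|_{\mathfrak n}K)\ge-w_F(\operatorname{ad}H|_{\mathfrak n}).\qquad\square$$

The obvious next move would be to take $D=(\operatorname{ad}H|_{\mathfrak n})^{\mathbb R}$ and conclude that it is good. This stops at one point: goodness concerns all $D$-invariant filtrations, whereas Lemma 4 only speaks of filtrations by ideals of $\mathfrak s$. Lemma 2 closes the gap provided that $D$ commutes with enough of $\operatorname{ad}\mathfrak s$, which we arrange by moving $H$ into a Cartan subalgebra.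

**Proposition 5.** If $\mathfrak s$ has a $\operatorname{Ric}<0$ metric, there is $Y\in\mathfrak s$ such that $D=(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$ is good with $\operatorname{tr}D>0$.

*Proof.* **Step 1: $\operatorname{tr}(\operatorname{ad}H|_{\mathfrak n})>0$.** The filtration by $\mathfrak z(\mathfrak n)$ from Section 2 consists of ideals of $\mathfrak s$, since the center of an ideal is an ideal. So Lemma 4 gives $H\ne0$. As $\operatorname{ad}H$ maps $\mathfrak s$ into $\mathfrak n$ by (F1), $\operatorname{tr}(\operatorname{ad}H|_{\mathfrak n})=\operatorname{tr}\operatorname{ad}H=|H|^2>0$.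

**Step 2: choose $Y$.** Let $\mathfrak h$ be a Cartan subalgebra of $\mathfrak s$. In the Fitting decomposition $\mathfrak s=\mathfrak s_0\oplus\mathfrak s_1$ under $\operatorname{ad}\mathfrak h$ we have $\mathfrak s_0=\mathfrak h$ and $\mathfrak s_1=[\mathfrak h,\mathfrak s_1]\subset[\mathfrak s,\mathfrak s]\subset\mathfrak n$, so $\mathfrak s=\mathfrak h+\mathfrak n$. Choose $X\in\mathfrak n$ with $Y:=H+X\in\mathfrak h$ and put $D=(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$. Since $\mathfrak h$ is nilpotent, $\mathfrak n_{\mathbb C}$ is the direct sum of generalized weight spaces $\mathfrak n_\lambda$ of $\mathfrak h$. On $\mathfrak n_\lambda$ the only eigenvalue of $\operatorname{ad}Y$ is $\lambda(Y)$, so $D$ is the scalar $\operatorname{Re}\lambda(Y)$ there, and $\operatorname{ad}\mathfrak h$ preserves $\mathfrak n_\lambda$. So $D$ commutes with $\operatorname{ad}W|_{\mathfrak n}$ for all $W\in\mathfrak h$. Since $\operatorname{ad}X|_{\mathfrak n}$ is nilpotent, (F4) gives $\operatorname{tr}D=\operatorname{tr}(\operatorname{ad}Y|_{\mathfrak n})=\operatorname{tr}(\operatorname{ad}H|_{\mathfrak n})>0$.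

**Step 3: $D$ is good.** Suppose not, and let $F$ be the filtration of Lemma 2. It is invariant under the derivations $\operatorname{ad}W|_{\mathfrak n}$, $W\in\mathfrak h$, and consists of ideals of $\mathfrak n$; hence it consists of ideals of $\mathfrak s=\mathfrak h+\mathfrak n$. As $\operatorname{ad}X$ is nilpotent on each $F_a$, and by (F4), $w_F(\operatorname{ad}H|_{\mathfrak n})=w_F(\operatorname{ad}Y|_{\mathfrak n})=w_F(D)\le0$. This contradicts Lemma 4. $\square$

## 6. One-dimensional extensions as an equation $Z_1(g)=0$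

We turn to sufficiency, first for $\mathfrak s$ of dimension $m+1$.

**Proposition 6.** Let $A=D+J+N\in\operatorname{Der}(\mathfrak n)$ with $D=A^{\mathbb R}$, $J=A^{i\mathbb R}$, $N=A^n$. If $D$ is good and $\tau:=\operatorname{tr}D>0$, then $\mathfrak s_Y=\mathbb RY\ltimes_A\mathfrak n$ admits a $\operatorname{Ric}<0$ metric.

The proof occupies Sections 6 to 9.

**Setting.** Fix an inner product on $\mathfrak n$ with $D$ symmetric and $J$ skew. To get one, declare the eigenspaces of $D$, which are $J$-invariant, to be orthogonal, and on each average an inner product over the compact closure of $\{e^{sJ}\}$. Let $G'$ be the group of all $g\in GL(\mathfrak n)$ commuting with $D$ and $J$, and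
$$\mathfrak p=\{P\ \text{symmetric}:\ [P,D]=[P,J]=0\}.$$
Then $\exp\mathfrak p\subset G'$, $G'$ is closed under transposition, and $\mathrm{Id}\in\mathfrak p$. For $g\in G'$ give $\mathfrak s_Y$ the inner product with $|Y|=1$, $Y\perp\mathfrak n$, and $\langle g\cdot,g\cdot\rangle$ on $\mathfrak n$. The map $g$ transports this to the fixed Euclidean space $\mathbb RY\oplus\mathfrak n$ with the bracket
$$\mu_g(X,X')=g\mu(g^{-1}X,g^{-1}X')\ \text{ on }\mathfrak n,\qquad A_g=gAg^{-1}=D+J+N_g,\quad N_g=gNg^{-1}.$$
The operators $D,J,N_g$ are pairwise commuting derivations of $\mu_g$.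

**Lemma 7.** Let $v(X)=\frac12\langle N_g,\operatorname{ad}_{\mu_g}X\rangle$. In this metric, for $X\in\mathfrak n$,
$$\operatorname{Ric}(Y,Y)=-(|D|^2+\tfrac12|N_g|^2),\quad \operatorname{Ric}(Y,X)=-v(X),\quad \operatorname{Ric}|_{\mathfrak n}=M_{\mu_g}+\tfrac12[N_g,N_g^t]-\tau D-\tau S(N_g).\tag{5}$$

*Proof.* We have $\operatorname{tr}\operatorname{ad}Y=\operatorname{tr}A_g=\tau$ and $\operatorname{tr}\operatorname{ad}X=0$, so $H=\tau Y$. Transposing $[D,N_g]=[J,N_g]=0$ shows that $D$ and $J$ commute with $N_g^t$. So $[A_g,A_g^t]=[D+J+N_g,\,D-J+N_g^t]=[N_g,N_g^t]$. Also $S(A_g)=D+S(N_g)$, $\operatorname{tr}N_g^2=0$, and $\langle D,S(N_g)\rangle=\operatorname{tr}(DN_g)=0$ because $DN_g$ is nilpotent. Let $e_i$ be an orthonormal basis of $\mathfrak n$.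

For $V=Y$: the third term of (3) vanishes since all brackets lie in $\mathfrak n\perp Y$, and $[H,Y]=0$. So $\operatorname{Ric}(Y,Y)=-\frac12|A_g|^2-\frac12\operatorname{tr}A_g^2=-|S(A_g)|^2=-|D|^2-|S(N_g)|^2=-(|D|^2+\frac12|N_g|^2)$.

For the mixed entry, polarize (3). The third term vanishes since brackets are orthogonal to $Y$. The fourth is $-\frac12(\langle[H,Y],X\rangle+\langle[H,X],Y\rangle)=0$. And $B(Y,X)=\operatorname{tr}(A_g\operatorname{ad}X)=0$ by (F2). So
$$\operatorname{Ric}(Y,X)=-\tfrac12\sum_i\langle A_ge_i,[X,e_i]\rangle=-\tfrac12\operatorname{tr}(A_g^t\operatorname{ad}X)=-\tfrac12\operatorname{tr}(N_g^t\operatorname{ad}X)=-v(X),$$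
since $A_g^t=D-J+N_g^t$ and $\operatorname{tr}(D\operatorname{ad}X)=\operatorname{tr}(J\operatorname{ad}X)=0$ by (F2).

For $X\in\mathfrak n$: the basis vector $Y$ contributes $-\frac12|A_gX|^2$ to the first term and $\frac14\cdot2\sum_i\langle A_ge_i,X\rangle^2=\frac12|A_g^tX|^2$ to the third; the rest of these terms is $\langle M_{\mu_g}X,X\rangle$. Also $B(X,X)=0$. Hence $\operatorname{Ric}(X,X)=\langle M_{\mu_g}X,X\rangle+\frac12\langle[A_g,A_g^t]X,X\rangle-\tau\langle A_gX,X\rangle$, which is the stated formula. $\square$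

Identify $v$ with a vector of $\mathfrak n$, and note $D\ne0$. By the Schur complement, $\begin{pmatrix}c&v^t\\v&-R\end{pmatrix}$ with $c>0$ is positive definite iff $-R-vv^t/c>0$. So $\operatorname{Ric}<0$ iff $\operatorname{Ric}|_{\mathfrak n}+vv^t/(|D|^2+\frac12|N_g|^2)<0$. For $\sigma\in[0,1]$ put
$$Z_\sigma(g)=M_{\mu_g}+\tfrac12\sigma^2[N_g,N_g^t]+\frac{\sigma^2vv^t}{|D|^2+\frac12\sigma^2|N_g|^2}-\tau\sigma S(N_g)+gg^t-\tau D.\tag{6}$$
If $Z_1(g)=0$, the Schur complement equals $-gg^t<0$. So *a zero of $Z_1$ gives a $\operatorname{Ric}<0$ metric*. The parameter $\sigma$ replaces $N$ by $\sigma N$. The added term $gg^t$ asks for a definite amount of negativity and will also bound $g$.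

**Lemma 8.** $Z_\sigma(g)\in\mathfrak p$ for all $g\in G'$.

*Proof.* This is what allows us to look for zeros in $\mathfrak p$ alone. All terms are symmetric; we check that each commutes with $D$ and $J$.

The term $M_{\mu_g}$: for orthogonal $k$ we have $M_{k\cdot\lambda}=kM_\lambda k^{-1}$. Since $e^{sJ}$ is orthogonal and an automorphism of $\mu_g$, $M_{\mu_g}$ commutes with $e^{sJ}$, hence with $J$. For $D$, let $E$ be skew; then $[D,E]$ is symmetric. The assignment $K\mapsto K\cdot$ is a representation of $\mathfrak{gl}(\mathfrak n)$ in which symmetric $K$ act symmetrically, and $D\cdot\mu_g=0$, so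
$$4\operatorname{tr}(M_{\mu_g}[D,E])=\langle D\cdot(E\cdot\mu_g)-E\cdot(D\cdot\mu_g),\mu_g\rangle=\langle E\cdot\mu_g,D\cdot\mu_g\rangle-0=0 .$$
As $\operatorname{tr}(M_{\mu_g}[D,E])=\operatorname{tr}([M_{\mu_g},D]E)$, the skew operator $[M_{\mu_g},D]$ is orthogonal to all skew operators, hence $0$.

The term $vv^t$: since $D$ is a derivation of $\mu_g$, $\operatorname{ad}(DX)=[D,\operatorname{ad}X]$. So $v(DX)=\frac12\langle N_g,[D,\operatorname{ad}X]\rangle=\frac12\langle[D,N_g],\operatorname{ad}X\rangle=0$, using $D^t=D$. Likewise $v(JX)=\frac12\langle N_g,[J,\operatorname{ad}X]\rangle=-\frac12\langle[J,N_g],\operatorname{ad}X\rangle=0$, using $J^t=-J$. So $Dv=Jv=0$ and $vv^t$ commutes with $D$ and $J$.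

The operators $N_g,N_g^t,g,g^t,D$ all commute with $D$ and $J$, which settles the remaining terms. $\square$

Hence the maps $\Phi_\sigma:\mathfrak p\to\mathfrak p$, $\Phi_\sigma(P)=Z_\sigma(\exp P)$, are defined and jointly continuous in $(\sigma,P)$. We want a zero of $\Phi_1$.

## 7. The case $N=0$ by convexity, and two shortcuts that stop short

For $\sigma=0$ the nilpotent part is absent and $\Phi_0(P)=M_{\mu_{\exp P}}+\exp(2P)-\tau D$.

Recall the Brouwer degree. A continuous map from a closed ball of a Euclidean space to that space, without zeros on the boundary sphere, has an integer degree over $0$. It is constant along homotopies without boundary zeros, equals $1$ for the identity of a ball about $0$, and if it is nonzero the map has a zero in the ball.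

**Lemma 9.** If $D$ is good and $\tau>0$, there is $\rho_0>0$ such that $\langle\Phi_0(tP),P\rangle>0$ for all unit $P\in\mathfrak p$ and all $t\ge\rho_0$. Hence $\Phi_0$ has degree $1$ over $0$ on every ball of radius $\rho\ge\rho_0$ in $\mathfrak p$.

*Proof.* **Step 1: the radial component is the derivative of a convex function.** Let $P\in\mathfrak p$ be a unit vector with eigenvalues $a_i$ in an orthonormal eigenbasis, and let $\mu=\sum_w\mu_w$ be the orthogonal decomposition with $P\cdot\mu_w=w\mu_w$. Thus $\mu_w$ collects the $\mu_{ijl}$ with $a_l-a_i-a_j=w$. Since $\exp(tP)\cdot\mu=\sum_we^{tw}\mu_w$,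
$$\langle\Phi_0(tP),P\rangle=\tfrac14\sum_wwe^{2tw}|\mu_w|^2+\sum_ia_ie^{2ta_i}-\tau\operatorname{tr}(DP)=\varphi_P'(t),\tag{7}$$
$$\varphi_P(t)=\tfrac18\sum_we^{2tw}|\mu_w|^2+\tfrac12\sum_ie^{2ta_i}-\tau t\operatorname{tr}(DP),$$
and $\varphi_P$ is convex.

**Step 2: $\varphi_P'$ is eventually positive.** If some $a_i>0$, or $\mu_w\ne0$ for some $w>0$, then $\varphi_P'(t)\to\infty$ as $t\to\infty$. Otherwise $H=-P\ge0$ is nonzero, commutes with $D$, and $\mu_{ijl}\ne0$ forces $a_l-a_i-a_j\le0$, i.e. (2). So $H$ splits a nontrivial $D$-invariant filtration, and by (1) and goodness $\lim_{t\to\infty}\varphi'_P(t)=-\tau\operatorname{tr}(DP)=\tau\operatorname{tr}(DH)>0$. In all cases $\varphi_P'(t_P)>0$ for some $t_P>0$.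

**Step 3: uniformity.** By continuity in $P$, $\varphi'_{P'}(t_P)>0$ for $P'$ near $P$, and by monotonicity of $\varphi'_{P'}$ also for all $t\ge t_P$. The unit sphere is compact, so finitely many $t_P$ suffice; let $\rho_0$ be their maximum.

**Step 4: degree.** On the sphere of radius $\rho\ge\rho_0$ the homotopy $(1-s)\Phi_0+s\,\mathrm{Id}$ pairs positively with $P$, so it has no zeros. $\square$

This proves Proposition 6 when $N=0$. The filtrations in the definition of goodness are exactly the directions in which $\varphi_P$ might fail to grow. What about $N\neq0$? Two natural shortcuts present themselves.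

**A chain adapted to $\mu$ and $N$.** Let $\mathfrak n=C^1\supset C^2\supset\cdots$ be the lower central series, invariant under all derivations. Refine it by the subspaces $C^{k+1}+N^jC^k$, $j=0,1,\dots$, which decrease to $C^{k+1}$ because $N$ is nilpotent. This gives a chain $\mathfrak n=W_1\supset\cdots\supset W_{r+1}=0$ with
$$[\mathfrak n,W_i]\subset W_{i+1},\qquad NW_i\subset W_{i+1}.\tag{8}$$
Indeed, if $W_i=C^{k+1}+N^jC^k$ is not yet $C^{k+1}$, then $[\mathfrak n,W_i]\subset C^{k+1}\subset W_{i+1}$, and $NW_i\subset C^{k+1}+N^{j+1}C^k=W_{i+1}$.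

**Shortcut 1: shrink the bracket and $N$ together.** The $W_i$ are invariant under $D$ and $J$, since these commute with $N$. Let $K$ be equal to $3^i$ on $W_i\ominus W_{i+1}$; then $K\in\mathfrak p$. Take $g_s=e^{-sK}$. By (8), a nonzero $\mu_{ijl}$ in an adapted orthonormal basis has $k_l\ge3\max(k_i,k_j)>k_i+k_j$, so $(\mu_{g_s})_{ijl}=e^{-s(k_l-k_i-k_j)}\mu_{ijl}\to0$. In the same way $N_{g_s}\to0$. By (5), $\operatorname{Ric}(Y,Y)\to-|D|^2$, $\operatorname{Ric}(Y,\cdot)|_{\mathfrak n}\to0$ and $\operatorname{Ric}|_{\mathfrak n}\to-\tau D$. If all eigenvalues of $D$ are positive, we are done. If not, as for $\operatorname{diag}(-1,3,2)$ on $\mathfrak h_3$, the limit is not negative: Example 2 shows that the bracket has to be kept in a bounded window, so it cannot be sent to $0$.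

**Shortcut 2: shrink $N$ alone, by automorphisms.** Suppose there are $\varphi_k\in\operatorname{Aut}(\mathfrak n)$ commuting with $D$ and $J$ with $\varphi_kN\varphi_k^{-1}\to0$. Then $\mathbb RY\ltimes_A\mathfrak n\cong\mathbb RY\ltimes_{D+J+\varphi_kN\varphi_k^{-1}}\mathfrak n$, and the case $N=0$ plus openness of $\operatorname{Ric}<0$ finishes. But such $\varphi_k$ need not exist.

**Example 3.** Let $L=\bigoplus L_k$ be the free Lie algebra on $x,y$, $z=[x,y]$, and
$$\mathfrak n_1=L\big/\big(\textstyle\bigoplus_{k\ge6}L_k+\mathbb Ru\big),\qquad u=(\operatorname{ad}x)^3z+[z,[x,z]]\in L_5 .$$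
Let $D_1$ act by $k$ on degree $k$, and let $N_1$ be the derivation of $L$ with $x\mapsto0$, $y\mapsto x$. Then $N_1z=[x,x]=0$, so $N_1u=0$ and $N_1$ descends to a nilpotent derivation of $\mathfrak n_1$ commuting with $D_1$. It is nonzero on generators.

*Every automorphism $\varphi$ of $\mathfrak n_1$ commuting with $D_1$ commutes with $N_1$.* Such $\varphi$ preserves degrees, so it is induced by $\varphi x=px+sy$, $\varphi y=rx+qy$ with $\delta=pq-rs\ne0$, and $\varphi u\in\mathbb Ru$ in $L$. As $\varphi z=\delta z$,
$$\varphi u=\delta\big((\operatorname{ad}(px+sy))^3z+\delta[z,[px+sy,z]]\big).$$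
The component of degree $1$ in $x$ and $4$ in $y$ is $\delta s^3(\operatorname{ad}y)^3z=-\delta s^3(\operatorname{ad}y)^4x$, while $u$ has no such component; as $(\operatorname{ad}y)^4x\ne0$, $s=0$. Then $\delta=pq$ and $\varphi u=\delta\big(p^3(\operatorname{ad}x)^3z+\delta p[z,[x,z]]\big)$. Both elements are nonzero and of different bidegree. (The kernel of $L\to\mathbb R$, $x\mapsto1$, $y\mapsto0$, is free on the elements $(\operatorname{ad}x)^ky$, which include $z$ and $[x,z]$.) So $p^3=\delta p=p^2q$ and $p=q$. On generators $\varphi=p\,\mathrm{Id}+rN_1$, which commutes with $N_1$. Hence $\varphi N_1\varphi^{-1}=N_1$ always, and $N_1$ cannot be shrunk.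

On $\mathfrak n_1\oplus\mathfrak h_3$ take $D=D_1\oplus\sqrt2\operatorname{diag}(-1,3,2)$ and $N=N_1\oplus0$. The eigenvalues on the two factors are disjoint, so $D$-invariant filtrations are sums of filtrations of the factors, and $D$ is good because both pieces are. Automorphisms commuting with $D$ preserve both factors. So shortcut 1 as stated fails (there is a negative eigenvalue) and so does shortcut 2.

The way forward is to keep $N$ and follow the zeros of $\Phi_\sigma$ from $\sigma=0$ to $\sigma=1$ by degree theory. The one thing to prove is that zeros do not escape to infinity.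

## 8. A priori bounds on $\mu_g$, $\sigma N_g$ and $g$ at zeros

**Lemma 10.** There is a constant $C$ such that $Z_\sigma(g)=0$, $g\in G'$, $\sigma\in[0,1]$ imply $|\mu_g|,\,|\sigma N_g|,\,|g|\le C$.

*Proof.* The purpose is to pair the equation with an operator for which every term except $-\tau D$ has a favourable sign. Let $W_i$ be the chain of (8) and let $K$ be the symmetric operator equal to $3^i$ on $gW_i\ominus gW_{i+1}$. Say that a basis vector in this space has level $i$.

*The bracket term.* Since $[W_i,W_j]\subset W_{\max(i,j)+1}$, a nonzero structure constant $(\mu_g)_{ijl}$ in an adapted orthonormal basis has $k_l-k_i-k_j\ge3^{M+1}-2\cdot3^M=3^M\ge3$, where $M$ is the larger level of $e_i,e_j$. By (4), $\operatorname{tr}(M_{\mu_g}K)\ge\frac34|\mu_g|^2$.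

*The nilpotent terms.* Put $\nu=\sigma N_g$ and $\nu_{lj}=\langle\nu e_j,e_l\rangle$. By (8), $\nu_{lj}\ne0$ only if the level of $e_l$ exceeds that of $e_j$, so $k_l-k_j\ge6$. Hence $\frac12\operatorname{tr}([\nu,\nu^t]K)=\frac12\sum_{l,j}(k_l-k_j)\nu_{lj}^2\ge3|\nu|^2$, and $\operatorname{tr}(S(\nu)K)=\operatorname{tr}(\nu K)=0$ since $\nu$ has zero diagonal.

*The others.* $\operatorname{tr}(vv^tK)\ge0$ and $\operatorname{tr}(gg^tK)\ge3|g|^2$.

Pairing $Z_\sigma(g)=0$ with $K$ gives
$$\tfrac34|\mu_g|^2+3|\nu|^2+3|g|^2\le\tau\operatorname{tr}(DK)\le\tau|D||K|,\tag{9}$$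
and $|K|$ depends only on the dimensions of the $W_i$. $\square$

This bounds $g$ but not $g^{-1}$, so $P=\log g$ could still escape.

## 9. Zeros do not escape: blow-up and a weighted Cauchy–Schwarz inequality

**Lemma 11.** If $D$ is good and $\tau>0$, the set of all zeros of all $\Phi_\sigma$, $\sigma\in[0,1]$, is bounded in $\mathfrak p$.

*Proof.* Suppose $\Phi_{\sigma_k}(P_k)=0$ with $t_k=|P_k|\to\infty$.

**Step 1: pass to a limit.** Put $g_k=\exp P_k$ and $H_k=-P_k/t_k$, with orthonormal eigenbasis $H_ke^k_i=h_i^ke_i^k$. By compactness and Lemma 10, after passing to a subsequence, $\sigma_k$ converges, $H_k\to H$, $e_i^k\to e_i$, $h_i^k\to h_i$, $\mu_{g_k}\to\lambda$, $\nu_k:=\sigma_kN_{g_k}\to\nu$ and $g_kg_k^t\to q$. Then $He_i=h_ie_i$, $|H|=1$, $[H,D]=0$. Indices refer to the bases $e^k$ (superscript $k$) and $e$.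

**Step 2: what the limit remembers.**

- The eigenvalues $e^{-t_kh_i^k}$ of $g_k$ are bounded, so $h_i\ge0$. If $h_i>0$, then $g_kg_k^te_i^k=e^{-2t_kh_i^k}e_i^k\to0$, so $qe_i=0$. Hence $\operatorname{tr}(qH)=0$.
- $(\mu_{g_k})^k_{ijl}=e^{-t_k(h_l^k-h_i^k-h_j^k)}\mu^k_{ijl}$. If $h_l<h_i+h_j$, the exponential tends to $\infty$ while the left side is bounded, so $\mu_{ijl}=\lim\mu^k_{ijl}=0$. Thus $H$ satisfies (2) and splits a nontrivial $D$-invariant filtration, so by goodness and (1) $\operatorname{tr}(DH)>0$. If $h_l>h_i+h_j$, the exponential tends to $0$, so $\lambda_{ijl}=0$. In other words, $\lambda_{ijl}\ne0$ implies $h_i+h_j-h_l\ge0$.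
- $(\nu_k)^k_{lj}=\sigma_ke^{-t_k(h_l^k-h_j^k)}N^k_{lj}$, so $\nu_{lj}=0$ if $h_l>h_j$. Thus $\nu$ is block triangular for the eigenspaces of $H$. It is nilpotent as a limit of nilpotents, so each diagonal block is nilpotent, and $\operatorname{tr}(\nu H)=0$.

**Step 3: pair the limit equation with $H$.** With $\hat v(X)=\frac12\langle\nu,\operatorname{ad}_\lambda X\rangle$, the limit of $Z_{\sigma_k}(g_k)=0$ is
$$M_\lambda+\tfrac12[\nu,\nu^t]+\frac{\hat v\hat v^t}{|D|^2+\frac12|\nu|^2}-\tau S(\nu)+q=\tau D.\tag{10}$$
Put $\mathcal W=\sum_l\sum_{i<j}(h_i+h_j-h_l)\lambda_{ijl}^2$, a sum of nonnegative terms. By (4), $\operatorname{tr}(M_\lambda H)=-\frac12\mathcal W$. Also $\frac12\operatorname{tr}([\nu,\nu^t]H)=\frac12\sum(h_l-h_j)\nu_{lj}^2\le0$, and $\operatorname{tr}(S(\nu)H)=\operatorname{tr}(qH)=0$. So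
$$\tau\operatorname{tr}(DH)\le-\tfrac12\mathcal W+\frac{\langle H\hat v,\hat v\rangle}{|D|^2+\frac12|\nu|^2}.\tag{11}$$
The left side is positive. Without the last term we would have a contradiction at once; that term, which comes from $\operatorname{Ric}(Y,X)$, has the wrong sign. Everything hinges on the following inequality.

**Lemma 12.** $\langle H\hat v,\hat v\rangle\le\frac14|\nu|^2\,\mathcal W$.

**Step 4: contradiction, given Lemma 12.** By (11),
$$\tau\operatorname{tr}(DH)\le-\tfrac12\mathcal W\Big(1-\frac{\frac12|\nu|^2}{|D|^2+\frac12|\nu|^2}\Big)\le0,$$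
contradicting $\tau>0$ and $\operatorname{tr}(DH)>0$. This proves Lemma 11, once Lemma 12 is shown. $\square$

*The constant in Lemma 12.* A bound through $|\lambda|$ is useless: $|\hat v|\le\frac12|\nu||\lambda|$, but $\mathcal W$ does not control the $\lambda_{ijl}$ with $h_l=h_i+h_j$. And the constant must be $\frac14$. If we only had $\langle H\hat v,\hat v\rangle\le\frac12|\nu|^2\mathcal W$, the right side of (11) would be bounded by $\frac12\mathcal W(\frac12|\nu|^2-|D|^2)/(|D|^2+\frac12|\nu|^2)$, which gives no contradiction when $\frac12|\nu|^2>|D|^2$. We shall see that the termwise estimate gives precisely $\frac12$.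

*Proof of Lemma 12.* **Step 1: reduce to one index $l$.** Let $y$ be a unit vector, $\epsilon_i=\sqrt{h_i}\,y_i$, and $x^l_j=\nu_{lj}$. Since $2\hat v_i=\sum_j\langle\nu e_j,\lambda(e_i,e_j)\rangle=\sum_{j,l}\nu_{lj}\lambda_{ijl}$ and $\lambda_{ijl}$ is antisymmetric in $i,j$,
$$2\langle H^{1/2}\hat v,y\rangle=\sum_l\sum_{i,j}\epsilon_i\lambda_{ijl}x_j^l=\sum_l\sum_{i<j}\lambda_{ijl}(\epsilon_ix^l_j-\epsilon_jx^l_i).$$
Fix $l$ and write $x=x^l$, $W_{ij}=h_i+h_j-h_l$, $\mathcal W_l=\sum_{i<j}W_{ij}\lambda_{ijl}^2$.

**Step 2: only positive weights contribute.** If $\epsilon_ix_j\ne0$, then $h_i>0$ and $h_j\ge h_l$ (as $\nu_{lj}\ne0$), so $W_{ij}\ge h_i>0$. Let $\sum'$ be the sum over pairs $i<j$ with $\epsilon_ix_j\ne0$ or $\epsilon_jx_i\ne0$; for these $W_{ij}>0$. By Cauchy–Schwarz, and since $W_{ij}\ge0$ whenever $\lambda_{ijl}\ne0$, the inner sum is at most $\mathcal W_l^{1/2}Q^{1/2}$ with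
$$Q={\sum}'\frac{(\epsilon_ix_j-\epsilon_jx_i)^2}{W_{ij}} .$$

**Step 3: $Q\le|x|^2$.** Termwise, $(\epsilon_ix_j-\epsilon_jx_i)^2\le2\epsilon_i^2x_j^2+2\epsilon_j^2x_i^2$ and $\epsilon_i^2x_j^2/W_{ij}\le y_i^2x_j^2$ give only $Q\le2|x|^2$: this is the lost factor $2$. It is recovered by Lagrange's identity $\sum_{i<j}(p_ir_j-p_jr_i)^2=|p|^2|r|^2-\langle p,r\rangle^2$, which sees the antisymmetry. To use it, the weight $1/W_{ij}$ must be distributed over the two indices, which an integral does. Put $\kappa=h_l/2$ and
$$p_i(s)=e^{-s(h_i-\kappa)/2}\epsilon_i,\qquad r_j(s)=e^{-s(h_j-\kappa)/2}x_j ,$$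
so that $(p_ir_j-p_jr_i)^2=e^{-sW_{ij}}(\epsilon_ix_j-\epsilon_jx_i)^2$. With $1/W_{ij}=\int_0^\infty e^{-sW_{ij}}ds$,
$$Q=\int_0^\infty\sum_{i<j}(p_ir_j-p_jr_i)^2\,ds\le\int_0^\infty|p|^2|r|^2\,ds .$$
(Pairs outside $\sum'$ contribute $0$.) Whenever $x_j\ne0$ we have $h_j-\kappa\ge h_l-\kappa=\kappa$, so $|r|^2\le e^{-s\kappa}|x|^2$. Hence
$$Q\le\int_0^\infty\Big(\sum_{h_i>0}e^{-s(h_i-\kappa)}h_iy_i^2\Big)e^{-s\kappa}|x|^2\,ds=|x|^2\sum_{h_i>0}y_i^2\int_0^\infty h_ie^{-sh_i}\,ds=|x|^2\sum_{h_i>0}y_i^2\le|x|^2 .$$

**Step 4: sum over $l$.** By Cauchy–Schwarz again, $2\langle H^{1/2}\hat v,y\rangle\le\sum_l\mathcal W_l^{1/2}|x^l|\le\mathcal W^{1/2}|\nu|$. Taking the supremum over unit $y$ gives $2|H^{1/2}\hat v|\le\mathcal W^{1/2}|\nu|$, and squaring gives the lemma. $\square$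

*Proof of Proposition 6.* By Lemmas 9 and 11, on a sufficiently large ball in $\mathfrak p$ no $\Phi_\sigma$, $\sigma\in[0,1]$, vanishes on the boundary, and $\deg\Phi_0=1$. By homotopy invariance $\deg\Phi_1=1$, so $\Phi_1$ has a zero $P$. Then $Z_1(\exp P)=0$, which by Section 6 gives a $\operatorname{Ric}<0$ metric. $\square$

## 10. From $\mathbb RY+\mathfrak n$ to $\mathfrak s$: a limit of metrics and a shifted complement

**Proposition 13.** Let $\mathfrak s$ be solvable with nilradical $\mathfrak n$ and let $Y\in\mathfrak s$ with $\operatorname{tr}\operatorname{ad}Y\ne0$. If $\mathfrak s_Y=\mathbb RY+\mathfrak n$ admits a $\operatorname{Ric}<0$ metric, so does $\mathfrak s$.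

The first thing to try is to add a complement of $\mathfrak s_Y$ with very long vectors, so that $\mathfrak s_Y$ barely feels it. Two things go wrong.

First, a new direction $Z$ may be flat. Take $\mathfrak n=\mathbb R^2$, $\operatorname{ad}Y=\mathrm{Id}$, $\operatorname{ad}Z$ the rotation by $90^\circ$, $[Y,Z]=0$, with $e_1,e_2$ orthonormal and $Y,Z,\mathfrak n$ mutually orthogonal. Brackets are orthogonal to $Z$ and $[H,Z]=0$, so, whatever $|Z|$ is, $\operatorname{Ric}(Z,Z)=-\frac12\cdot2-\frac12\cdot(-2)=0$. The cause is that $\operatorname{ad}Z|_{\mathfrak n}$ is skew. Lemma 14 removes this by perturbing the metric on $\mathfrak n$.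

Second, the mixed terms $\operatorname{Ric}(Z,W)$, $W\in\mathfrak s_Y$, do not become small in the limit. They are removed by choosing the complement well.

**Lemma 14.** Suppose $\mathfrak s\ne\mathfrak n$. Arbitrarily close to any inner product on $\mathfrak n$ there is one for which no $W\in\mathfrak s\setminus\mathfrak n$ has $\operatorname{ad}W|_{\mathfrak n}$ skew.

*Proof.* For a symmetric bilinear form $h$ on $\mathfrak n$ and $W\in\mathfrak s$ let $L_h(W)(x,x')=h([W,x],x')+h(x,[W,x'])$. It vanishes for $W\in\mathfrak z(\mathfrak n)$, so $L_h$ is defined on $\bar{\mathfrak s}=\mathfrak s/\mathfrak z(\mathfrak n)$. It is linear in $h$ and in $W$.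

**Step 1: some positive definite $h^*$ has $L_{h^*}$ injective on $\bar{\mathfrak s}$.** Take a composition series $\mathfrak n=I_1\supset I_2\supset\cdots$ of the $\mathfrak s$-module $\mathfrak n$. By Lie's theorem the complexification of each irreducible factor $Q_j=I_j/I_{j+1}$ contains a common eigenvector $v$. The span of $\operatorname{Re}v,\operatorname{Im}v$ is invariant and nonzero, so it is $Q_j$ and $\dim Q_j\in\{1,2\}$. If $\dim Q_j=2$ and $Wv=(\alpha+i\beta)v$, then $W$ acts in the basis $(\operatorname{Re}v,\operatorname{Im}v)$ by $R=\begin{pmatrix}\alpha&\beta\\-\beta&\alpha\end{pmatrix}$. Choose $h^*$ so that on each two-dimensional $Q_j\cong I_j\ominus I_{j+1}$ it induces $b=\operatorname{diag}(1,2)$ in this basis.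

Let $\operatorname{ad}W|_{\mathfrak n}$ be $h^*$-skew. It preserves $I_j$ and $I_{j+1}$, hence also $I_j\ominus I_{j+1}$, and acts skewly on $Q_j$. In dimension $1$ it acts by $0$. In dimension $2$,
$$bR+R^tb=\begin{pmatrix}2\alpha&-\beta\\-\beta&4\alpha\end{pmatrix}=0$$
gives $\alpha=\beta=0$. So $\operatorname{ad}W|_{\mathfrak n}$ acts by $0$ on every $Q_j$: it is nilpotent and skew, hence $0$. By (F3) $W\in\mathfrak n$, so $W\in\mathfrak z(\mathfrak n)$.

**Step 2: perturb.** By Step 1 some $d\times d$ minor of $L_{h^*}$, $d=\dim\bar{\mathfrak s}$, is nonzero. For a given inner product $h_0$, the same minor of $L_{h_0+\varepsilon h^*}=L_{h_0}+\varepsilon L_{h^*}$ is a polynomial in $\varepsilon$ with nonzero $\varepsilon^d$-coefficient. So for all small $\varepsilon>0$ it is nonzero, and only $W\in\mathfrak z(\mathfrak n)\subset\mathfrak n$ act skewly for $h_0+\varepsilon h^*$. $\square$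

*Proof of Proposition 13.* **Step 1: setup.** Since $\operatorname{tr}\operatorname{ad}Y\neq0$, $Y\notin\mathfrak n$. Perturbing a $\operatorname{Ric}<0$ metric on $\mathfrak s_Y$ only on $\mathfrak n$ (keeping the orthogonal complement of $\mathfrak n$), Lemma 14 and openness give a $\operatorname{Ric}<0$ metric $\langle\,,\rangle$ on $\mathfrak s_Y$ such that

($*$) no $W\in\mathfrak s\setminus\mathfrak n$ has $\operatorname{ad}W|_{\mathfrak n}$ skew.

Fix it. By (F1), $\mathfrak s_Y\supset\mathfrak n\supset[\mathfrak s,\mathfrak s]$ is an ideal. Let $\theta=\operatorname{tr}\operatorname{ad}$ on $\mathfrak s$. It vanishes on $\mathfrak n$, and on $\mathfrak s_Y$ it is the trace form of $\mathfrak s_Y$, since $\operatorname{ad}V$ maps $\mathfrak s$ into $\mathfrak n$. Let $y\in\mathfrak s_Y$ be a unit vector orthogonal to $\mathfrak n$; then $H=\theta(y)y$ is the mean curvature vector of $\mathfrak s_Y$. Let $\mathfrak c$ be a complement of $\mathfrak n$ in $\ker\theta$. As $\theta(Y)\neq0$, $\ker\theta\cap\mathfrak s_Y=\mathfrak n$, so $\mathfrak c\cap\mathfrak s_Y=0$;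 counting dimensions, $\mathfrak s=\mathfrak c\oplus\mathfrak s_Y$. For $V\in\mathfrak s$ put $L_V=\operatorname{ad}V|_{\mathfrak s_Y}\in\mathfrak{gl}(\mathfrak s_Y)$.

**Step 2: the limit of $\operatorname{Ric}$ along long complements.** Let $X_Z\in\mathfrak n$ depend linearly on $Z\in\mathfrak c$, to be chosen later. Put $Z'=Z+X_Z$ and $\mathfrak c'=\{Z'\}\subset\ker\theta$, with a basis $Z'_1,\dots,Z'_b$. For $\varepsilon>0$ take the metric on $\mathfrak s=\mathfrak c'\oplus\mathfrak s_Y$ (orthogonal sum) equal to $\langle\,,\rangle$ on $\mathfrak s_Y$ and with $\varepsilon Z'_1,\dots,\varepsilon Z'_b$ orthonormal. Since $\theta|_{\mathfrak c'}=0$, its mean curvature vector is still $H$. Fix $V=Z'+W$, $W\in\mathfrak s_Y$, and let $E_j$ be an orthonormal basis of $\mathfrak s_Y$. In (3):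

- All brackets lie in $\mathfrak n$, and each occurrence of a basis vector $\varepsilon Z'_i$ contributes a factor $\varepsilon$. So $-\frac12\sum_i|[V,e_i]|^2=-\frac12|L_V|^2+O(\varepsilon^2)$. As brackets are orthogonal to $\mathfrak c'$, $\frac14\sum\langle[e_i,e_j],V\rangle^2=\frac14\sum_{j,k}\langle[E_j,E_k],W\rangle^2+O(\varepsilon^2)$.
- $B(V,V)=\operatorname{tr}L_V^2$, since $\operatorname{ad}V(\mathfrak s)\subset\mathfrak s_Y$.
- $\langle[H,V],V\rangle=\langle[H,Z'],W\rangle+\langle[H,W],W\rangle$.

Hence $\operatorname{Ric}_\varepsilon\to\mathcal R$ as quadratic forms on $\mathfrak s$ when $\varepsilon\to0$, where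
$$\mathcal R(Z'+W)=-|S(L_{Z'+W})|^2+\tfrac14\sum_{j,k}\langle[E_j,E_k],W\rangle^2-\langle[H,W],W\rangle-\langle[H,Z'],W\rangle.\tag{12}$$
It suffices to choose the $X_Z$ such that $\mathcal R$ is negative definite. By (12) and (3), $\mathcal R|_{\mathfrak s_Y}=\operatorname{Ric}_{\mathfrak s_Y}<0$.

**Step 3: a bilinear form computing the mixed terms.** Denote the polar bilinear form also by $\mathcal R$. For $V\in\mathfrak s$, $W\in\mathfrak s_Y$ put
$$\beta(V,W)=-\langle S(L_V),S(L_W)\rangle-\tfrac12\langle[H,V],W\rangle,\tag{13}$$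
which is bilinear and does not depend on the choice of the $X_Z$. Polarizing (12) gives $\mathcal R(Z',W)=\beta(Z',W)$. Since $[H,y]=0$ and all brackets are orthogonal to $y$, it also gives $\mathcal R(y,W)=-\langle S(L_y),S(L_W)\rangle=\beta(y,W)$. In general $\mathcal R$ and $\beta$ differ on $\mathfrak s_Y$, but in these two cases they agree.

**Step 4: $\beta$ is nondegenerate on $\mathfrak s_Y$.** For $0\ne W\in\mathfrak s_Y$, $\operatorname{Ric}_{\mathfrak s_Y}(W,W)<0$ and nonnegativity of the third term give $|S(L_W)|^2+\langle[H,W],W\rangle>0$. Hence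
$$-\beta(W,W)=\tfrac12|S(L_W)|^2+\tfrac12\big(|S(L_W)|^2+\langle[H,W],W\rangle\big)>0,$$
so $W\mapsto\beta(W,\cdot)|_{\mathfrak s_Y}$ is injective, hence bijective onto the dual of $\mathfrak s_Y$.

**Step 5: choose $X_Z$.** By Step 4, for each $Z\in\mathfrak c$ there is a unique $W_Z\in\mathfrak s_Y$, linear in $Z$, with $\beta(Z+W_Z,W)=0$ for all $W\in\mathfrak s_Y$. We cannot use $Z+W_Z$ as the new complement, because $W_Z$ may have a component along $y$, which would change the mean curvature vector. So write $W_Z=X_Z-\kappa_Zy$ with $X_Z\in\mathfrak n$, $\kappa_Z\in\mathbb R$. This defines the $X_Z$, hence $Z'=Z+X_Z$ and $\mathcal R$. Put $Z''=Z'-\kappa_Zy=Z+W_Z$. By Step 3, for all $W\in\mathfrak s_Y$,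
$$\mathcal R(Z'',W)=\beta(Z',W)-\kappa_Z\beta(y,W)=\beta(Z+W_Z,W)=0 .$$
So $\mathfrak s=\{Z'':Z\in\mathfrak c\}\oplus\mathfrak s_Y$ is an $\mathcal R$-orthogonal decomposition.

**Step 6: $\mathcal R$ is negative definite.** It is so on $\mathfrak s_Y$. In (12) with $W=-\kappa_Zy$ the last three terms vanish, because all brackets are orthogonal to $y$. So $\mathcal R(Z'')=-|S(L_{Z''})|^2$. If this vanished for some $Z\ne0$, then $L_{Z''}$, hence $\operatorname{ad}Z''|_{\mathfrak n}$, would be skew. But $Z''\in Z+\mathfrak s_Y$ is not in $\mathfrak s_Y\supset\mathfrak n$, contradicting ($*$). So $\mathcal R$ is negative definite, and $\operatorname{Ric}_\varepsilon<0$ for small $\varepsilon$. $\square$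

## 11. Proof of Theorem 1, and $\mathcal C$ read off from one-dimensional extensions

*Proof of Theorem 1.* $\mathcal C$ is an open convex cone of the stated kind by Lemma 3, which also gives the equivalence of the two conditions on $Y$. If $\mathfrak s$ has a $\operatorname{Ric}<0$ metric, Proposition 5 provides $Y$.

Conversely, let $Y\in\mathfrak s$ have $D=(\operatorname{ad}Y|_{\mathfrak n})^{\mathbb R}$ good with $\operatorname{tr}D>0$. By (F1) and (F4), $\operatorname{tr}\operatorname{ad}Y=\operatorname{tr}(\operatorname{ad}Y|_{\mathfrak n})=\operatorname{tr}D>0$, so $Y\notin\mathfrak n$. Then $\mathfrak s_Y=\mathbb RY\ltimes\mathfrak n$, with $A=\operatorname{ad}Y|_{\mathfrak n}$, has a $\operatorname{Ric}<0$ metric by Proposition 6, and $\mathfrak s$ has one by Proposition 13. $\square$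

**Remark.** The cone can be described without filtrations:
$$\mathcal C=\{D\in\mathfrak t(\mathfrak n):\ \operatorname{tr}D>0,\ \mathbb RY\ltimes_D\mathfrak n\ \text{admits a}\ \operatorname{Ric}<0\ \text{metric}\}.$$
The inclusion $\subset$ is Proposition 6. Conversely, let $D\in\mathfrak t(\mathfrak n)$ with $\operatorname{tr}D>0$ and let $\mathbb RY\ltimes_D\mathfrak n$ admit a $\operatorname{Ric}<0$ metric. Its nilradical is $\mathfrak n$, because $D$ is not nilpotent. By Theorem 1 some $Y'=aY+X$ with $X\in\mathfrak n$ has $D'=(\operatorname{ad}Y'|_{\mathfrak n})^{\mathbb R}$ good with $0<\operatorname{tr}D'=\operatorname{tr}(aD+\operatorname{ad}X)=a\operatorname{tr}D$, so $a>0$. A nontrivial $D$-invariant filtration $F$ consists of ideals of $\mathfrak n$, so it is invariant under $\operatorname{ad}Y'|_{\mathfrak n}=aD+\operatorname{ad}X$, hence under $D'$ by (F4). As $\operatorname{ad}X$ is nilpotent on each $F_a$, we get $a\,w_F(D)=w_F(\operatorname{ad}Y'|_{\mathfrak n})=w_F(D')>0$. Thus $D$ is good.
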